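# Quaternary theta series and a Hecke operator that moves cusp forms out of their span

Throughout, $e(t)=e^{2\pi i t}$. The question treated here comes from Hidenori Katsurada, Rainer Schulze-Pillot, "Genus theta series, Hecke operators and the basis problem for Eisenstein series", arXiv:math/0508613 (2005).

## Even forms, level, theta series, and the spaces $V$ and $S$

**Definition 1 (forms, level, discriminant invariant).** Let $m$ be even. A positive definite integral quadratic form of rank $m$ is $q(x)=\frac12x^tAx$ with $A\in M_m(\mathbb Z)$ symmetric, positive definite and even, meaning that its diagonal entries are even. Its level is the smallest integer $N\ge 1$ such that $NA^{-1}$ is again even. Its discriminant invariant is $D_q=(-1)^{m/2}\det A$.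

I shall pass freely between forms and lattices. A lattice $L$ with a quadratic form $q$ has the bilinear form $B(x,y)=q(x+y)-q(x)-q(y)$, so $B(x,x)=2q(x)$, and $A$ is the Gram matrix of $B$ in a basis. The dual lattice $L^\#$ consists of all $x$ with $B(x,L)\subset\mathbb Z$. Over any ring we say that $B$ is perfect on $L$ if the determinant of its Gram matrix is a unit.

*Example.* Let $A_4=\{x\in\mathbb Z^5:\sum x_i=0\}$ with $q(x)=\frac12\sum x_i^2$. Its determinant is $5$, so $D=5$. The dual lattice consists of the vectors $x-\frac i5(1,1,1,1,1)$ with $x\in\mathbb Z^5$ and $\sum x_j=i$. Here $B(\cdot,\cdot)$ takes the value $\sum x_j^2-\frac{i^2}5$, and $5\sum x_j^2-i^2\equiv i-i^2\equiv0\bmod 2$. Hence $5A^{-1}$ is even, and $A_4$ has level $5$. The matrix $5A^{-1}$ itself defines a form, which I write $A_4^\#(5)$. It has determinant $5^4/5=125$. Its inverse is $\frac15A$, so its level is also $5$, and $D=125$ lies in the same rational square class as $5$.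

**Definition 2 (theta series).** For $n\ge1$ the degree $n$ theta series of $q$ is
$$\theta_q^{(n)}(Z)=\sum_{X\in M_{m,n}(\mathbb Z)}\exp\big(\pi i\,\mathrm{tr}(X^tAXZ)\big).$$
We use as a textbook fact that it is a Siegel modular form of weight $m/2$ for $\Gamma_0^{(n)}(N)\subseteq Sp_n(\mathbb Z)$ with character $\chi(d)=\left(\frac{D_q}d\right)$.

For $n=1$ this is $\theta_q(z)=\sum_xe(q(x)z)=\sum_\nu a(\nu)e(\nu z)$, where $a(\nu)$ is the number of $x$ with $q(x)=\nu$.

*Example.* For $A_4$, the vectors with $\sum x_i^2=2$ are the $20$ vectors with entries $1,-1,0,0,0$. Those with $\sum x_i^2=4$ have two entries $1$, two entries $-1$ and one $0$: there are $5\cdot6=30$. Those with $\sum x_i^2=8$ have entries $2,-2,0,0,0$ ($20$ of them) or $\pm(2,1,-1,-1,-1)$ up to order ($2\cdot 5\cdot 4=40$). So $a(0)=1$, $a(1)=20$, $a(2)=30$, $a(4)=60$. For $A_4^\#(5)$, the shortest nonzero dual vectors of $A_4$ have $B(x,x)=\frac45$. They come from $i=1$ and $i=4$, five from each, and the other cosets have minimum $\frac65,\frac65$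 and $2$. After scaling by $5$, $\theta_{A_4^\#(5)}=1+0\,e(z)+10\,e(2z)+\cdots$.

**Definition 3 (the operator $T(p)$).** Let $p\nmid N$ be prime. The $p$-part of the Hecke algebra for $\Gamma_0^{(n)}(N)$ has the usual generators $T(p),T_i(p^2)$. We need $T(p)$ for $n=1$ and weight $2$ (that is, $m=4$) only. With $(f|\gamma)(z)=\det(\gamma)(cz+d)^{-2}f(\gamma z)$, a right action of matrices $\gamma=\begin{pmatrix}a&b\\c&d\end{pmatrix}$ of positive determinant, it is
$$T(p)f=\sum_{i\bmod p}f\Big|\begin{pmatrix}1&i\\0&p\end{pmatrix}+\chi(p)\,f\Big|\begin{pmatrix}p&0\\0&1\end{pmatrix},\qquad \sum_\nu a(\nu)e(\nu z)\longmapsto\sum_\nu\big(a(p\nu)+\chi(p)\,p\,a(\nu/p)\big)e(\nu z),\tag{1}$$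
where $a(\nu/p)=0$ if $p\nmid\nu$. Other normalizations differ by a nonzero scalar. The operator $T(p)$ maps cusp forms to cusp forms.

*Example.* For $A_4$ and $p=2$ we have $\chi(2)=\left(\frac52\right)=-1$, so $T(2)\theta_{A_4}=-1+30\,e(z)+(60-40)e(2z)+\cdots$.

**Definition 4 (the span $V$ and its cusp forms $S$).** Given $q$, $n$ and $N$ as above, $V$ is the linear span of all $\theta_{q'}^{(n)}$, where $q'$ runs over the positive definite integral forms of rank $m$ and level $N$ with $D_{q'}\in D_q(\mathbb Q^\times)^2$. Further, $S=V\cap\{\text{cusp forms}\}$.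

*Example.* Take $m=4$, $n=1$, $N=5$, $D_q=5$. If $f\in M_2(\Gamma_0(5),\chi)$ has $a(0)=a(1)=0$, then $f^2$ has weight $4$, trivial character and order at least $4$ at $\infty$. A nonzero form of weight $4$ on $\Gamma_0(5)$, a group of index $6$, has $4\cdot6/12=2$ zeros in all. So $f=0$, and $\dim M_2(\Gamma_0(5),\chi)\le2$. Since $\theta_{A_4}$ and $\theta_{A_4^\#(5)}$ are linearly independent elements of $V$, $V$ is all of $M_2(\Gamma_0(5),\chi)$. Comparing $a(0)$ and $a(1)$ gives
$$T(2)\theta_{A_4}=\tfrac32\,\theta_{A_4}-\tfrac52\,\theta_{A_4^\#(5)},$$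
and the coefficient at $e(2z)$ agrees: $45-25=20$. A cusp form in $V$ has $a(0)=0$, so it is a multiple of $\theta_{A_4}-\theta_{A_4^\#(5)}$. By Poisson summation $z^{-2}\theta_q(-1/z)$ has constant term $-(\det A)^{-1/2}$, and $5^{-1/2}\ne125^{-1/2}$. So $S=0$.

## Is $S$ stable under $T(p)$?

It is known how the operators $T(p),T_i(p^2)$ act on these theta series, except in the case $n<\frac m2$ and $\chi(p)=-1$. In that case we ask the following.

**Question.** Suppose $n<\frac m2$, $p\nmid N$ and $\chi(p)=-1$. Is $T(p)S\subseteq S$ for all such $q,m,n,p$?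

Since $T(p)$ preserves cusp forms, the question is whether $T(p)S$ stays inside the span $V$ of theta series. For $m=2$ there is no $n\ge1$ with $n<\frac m2$, so $m=4$, $n=1$ is the smallest case. In level $5$ the answer is trivially yes, because $V$ is the whole space and $S=0$. In general the answer is no.

**Theorem A.** Let $\ell\equiv 1\bmod 4$ and $p$ be primes with $\left(\frac p\ell\right)=-1$, and let $k\ge0$ satisfy $\ell^{2k+1}>4p$. Put $m=4$, $n=1$, $N=\ell^{2k+3}$. There are positive definite quaternary forms $q_j$ $(j\in\mathbb Z/\ell)$ of exact level $N$ with $D_{q_j}=\ell^{6k+5}\in \ell\,(\mathbb Q^\times)^2$, so $\chi(p)=-1$, such that, with $\zeta=e(1/\ell)$: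

1. $g=\sum_j\zeta^j\theta_{q_j}$ is a cusp form, so $g\in S$;
2. $T(p)g\neq0$;
3. for every prime $p'$ with $\chi(p')=-1$: if $T(p')g\ne 0$, then $T(p')g\notin V$. In fact $T(p')g$ is then not in the span of the $\theta_{q'}$ for all positive definite $q'$ of rank 4, of level any power of $\ell$, with $D_{q'}\in \ell(\mathbb Q^\times)^2$.

Hence $T(p)S\not\subseteq S$.

**Theorem B.** The same three assertions hold for $\ell=5$, $k=0$, $p=2$, i.e. $N=125$, with explicit $q_j$ (sublattices of $A_4$ of index $25$, $D=5^5$).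

In particular, for every prime $\ell\equiv1\bmod4$ and every prime $p$ with $\left(\frac p\ell\right)=-1$, invariance under $T(p)$ fails for all but finitely many of the levels $\ell^{2k+3}$. Here $n=1<2=\frac m2$ and $p\nmid N$. Theorem B is not a case of Theorem A, since $5<4\cdot2$.

## Isotropic planes modulo $p$: available for $\chi(p)=1$, absent for $\chi(p)=-1$

A natural first attempt is to prove invariance by writing $T(p)\theta_q$ as a sum of theta series of neighboring lattices. We carry this out for $m=4$, $n=1$, to see where it stops. The following lemma is needed here and again later.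

**Lemma 1 (splitting off a hyperbolic plane).** Let $r$ be a prime and $L$ a $\mathbb Z_r$-lattice of rank $4$ with $q(L)\subset\mathbb Z_r$ and $B$ perfect. Then the reduction of $L$ modulo $r$ contains nonzero vectors $\bar v$ with $q(\bar v)=0$, and each of them lifts to some $v\in L$ with $q(v)=0$. For each such $v$ there is a decomposition $L=(\mathbb Z_rv+\mathbb Z_rv')\perp P$ with $q(v')=0$, $B(v,v')=1$ and $P$ binary with perfect $B$. The form on $P$ represents a unit.

*Proof.* A quadratic form in four variables over $\mathbb F_r$ has a nontrivial zero by the Chevalley–Warning theorem. A nonzero zero $\bar v$ is a smooth point, because the derivative of $q$ there is $B(\bar v,\cdot)\ne0$; so Hensel's lemma lifts it. Since $v$ is primitive and $B$ is perfect, there is $v'$ with $B(v,v')=1$. Replacing $v'$ by $v'-q(v')v$ changes $q(v')$ into $q(v')-q(v')B(v,v')+q(v')^2q(v)=0$ and keeps $B(v,v')=1$. On $\mathbb Z_rv+\mathbb Z_rv'$ the form $B$ has determinant $-1$, so this plane splits off, and $P$ has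 perfect $B$. If $q$ vanished identically on $P$ modulo $r$, so would $B$; hence $P$ represents a unit. $\square$

Now let $L$ carry $q$ of rank $4$ and level $N$, and let $p\nmid N$. Then $B$ is perfect on $L\otimes\mathbb Z_p$. Take any decomposition of Lemma 1 at $r=p$. Then $D_q=\det A=-\det P$ up to squares of units. I claim that $P$ modulo $p$ has a nonzero vector with $q=0$ if and only if $\chi(p)=1$. For odd $p$ this holds because a nonsingular binary form over $\mathbb F_p$ is isotropic exactly when $-\det P$ is a square. For $p=2$, write $q=ax^2+bxy+cy^2$ on $P$ with $b$ odd. Then $-\det P=b^2-4ac\equiv1-4ac\bmod8$, which is $1$ modulo $8$ exactly when $ac$ is even. Modulo $2$ the form is $ax^2+xy+cy^2$, and it is isotropic exactly when $ac$ is even.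

*The case $\chi(p)=1$.* Let $U\subset L/pL$ be a plane on which $q$ is identically $0$, and $L_U\subset L$ its preimage. On $L_U$ the form $p^{-1}q$ is integral. Its determinant is $p^{-4}[L:L_U]^2\det A=\det A$, so $B$ is perfect at $p$; at the primes dividing $N$ the lattice is unchanged and the form is scaled by a unit. So $p^{-1}q|_{L_U}$ has level $N$ and discriminant invariant $D_q$. A nonzero singular vector $\bar x\in L/pL$ lies in exactly two such planes: they correspond to the singular lines in $\bar x^\perp/\bar x$, which is a copy of $P$ modulo $p$. That binary form is isotropic and nonsingular, hence of the shape $yz$, with two singular lines. The reduction of $L$ is then $yz+y'z'$, which has $(2p-1)^2+(p-1)^3=p^3+p^2-p$ zeros, so $(p+1)(p^2-1)$ nonzero ones. Hence there are $2(p+1)$ planes. Now count pairs $(U,x)$ with $x\in L_U$ and $q(x)=p\nu$. If $x\notin pL$ there are two planes. If $x=px_1$, then $q(x_1)=\nu/p$ and all $2(p+1)$ planes occur. So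
$$\sum_U\theta_{(L_U,\,p^{-1}q)}=\sum_\nu\big(2(a(p\nu)-a(\nu/p))+2(p+1)a(\nu/p)\big)e(\nu z)=2\,T(p)\theta_q .$$
Thus $V$, and with it $S$, is stable under $T(p)$ when $m=4$, $n=1$ and $\chi(p)=1$.

*The case $\chi(p)=-1$.* Suppose a singular plane $U$ existed. Choose $0\ne\bar x\in U$, lift it to $v$ as in Lemma 1; then $U/\bar x$ would be a singular line in $P$ modulo $p$, and there is none. So there is no plane to sum over, and the method stops here. We therefore look for an obstruction to invariance. It will live at the prime $\ell$ dividing the level.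

## Test functions at $\ell$ and the Weil representation

From now on $\ell\equiv1\bmod4$ is a prime, and "residue" means nonzero quadratic residue modulo $\ell$. Note that $-1$ is a residue. All forms $q'$ in Theorem A have level a power of $\ell$; their theta series differ only in what happens at $\ell$. So we fix the lattice away from $\ell$ and let an $\ell$-adic test function vary.

Let $\psi(x)=e(-\{x\}_\ell)$ on $\mathbb Q_\ell$, where $\{x\}_\ell$ is the fractional part. Then $\psi$ is trivial on $\mathbb Z_\ell$, not on $\ell^{-1}\mathbb Z_\ell$, and $\psi(r)=e(-r)$ for $r\in\mathbb Z[1/\ell]$. Put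
$$n(b)=\begin{pmatrix}1&b\\0&1\end{pmatrix},\quad n^-(c)=\begin{pmatrix}1&0\\c&1\end{pmatrix},\quad m(a)=\begin{pmatrix}a&0\\0&a^{-1}\end{pmatrix},\quad w=\begin{pmatrix}0&1\\-1&0\end{pmatrix}.$$
A direct multiplication gives $n^-(c)=w^{-1}n(-c)w$.

**Definition 5 (Weil representation).** For a quadratic space $(U,q)$ of even dimension over $\mathbb Q_\ell$ let $\mathcal S(U)$ be the space of locally constant, compactly supported functions. The Weil representation $\omega_U$ of $SL_2(\mathbb Q_\ell)$ on $\mathcal S(U)$ (Weil, Acta Math. 111 (1964)) is smooth, that is, every $\varphi$ is fixed by an open subgroup, and satisfies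
$$\omega(n(b))\varphi(x)=\psi(bq(x))\varphi(x),\qquad\omega(m(a))\varphi(x)=\chi_U(a)|a|^{\dim U/2}\varphi(ax),\qquad\omega(w)\varphi=\gamma_U\hat\varphi .$$
Here $\hat\varphi(x)=\int\varphi(y)\psi(B(x,y))\,dy$ with the self-dual measure, $\chi_U$ is a quadratic character and $\gamma_U\in\mathbb C^\times$ a constant.

*Example.* On the hyperbolic plane $H=\mathbb Q_\ell^2$ with $q=yz$, take $\varphi=1_{\mathbb Z_\ell^2}$. It is fixed by $n(b)$ for $b\in\mathbb Z_\ell$, and $\hat\varphi=\varphi$. For $b\in\ell^{-1}\mathbb Z_\ell$, $\omega(n(b))$ multiplies $\varphi$ by $\psi(byz)$: unipotent elements with denominators detect the value of $q$ modulo $\ell$.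

**Definition 6 (theta series with a test function).** Let $\Lambda$ be a $\mathbb Z[1/\ell]$-lattice of rank $4$ in a positive definite rational quadratic space, with $q(\Lambda)\subset\mathbb Z[1/\ell]$ and $\Lambda$ self-dual for $B$ over $\mathbb Z[1/\ell]$. For $\varphi\in\mathcal S(\Lambda\otimes\mathbb Q_\ell)$ put
$$\theta^\Lambda_\varphi(z)=\sum_{x\in\Lambda}\varphi(x)e(q(x)z).$$

*Example.* $\Lambda=A_4[1/5]$ with $\ell=5$ qualifies, as $\det A_4=5$ is a unit in $\mathbb Z[1/5]$. For $\varphi=1_{A_4\otimes\mathbb Z_5}$ we get $\theta_{A_4}$. More generally, if $L$ is a lattice whose form has level a power of $\ell$, then $\Lambda=L[1/\ell]$ qualifies and $\theta_L=\theta^\Lambda_{1_{L\otimes\mathbb Z_\ell}}$, because $L=\Lambda\cap(L\otimes\mathbb Z_\ell)$.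

Put $\Gamma=SL_2(\mathbb Z[1/\ell])$. As $\mathbb Z[1/\ell]$ is Euclidean, $\Gamma$ is generated by the $n(b),n^-(c)$ with $b,c\in\mathbb Z[1/\ell]$. As $\mathbb Z[1/\ell]$ is dense in $\mathbb Q_\ell$ and $SL_2(\mathbb Q_\ell)$ is generated by elementary matrices, $\Gamma$ is dense in $SL_2(\mathbb Q_\ell)$.

**Lemma 2.** For $\Lambda,\varphi$ as in Definition 6 and $\gamma\in\Gamma$ we have $\theta^\Lambda_\varphi|\gamma=\theta^\Lambda_{\omega(\gamma)^{-1}\varphi}$.

*Proof.* **Step 1: $\gamma=n(b)$.** We have $\theta_\varphi(z+b)=\sum\varphi(x)e(bq(x))e(q(x)z)$, and $e(bq(x))=\psi(-bq(x))$, which is the factor of $\omega(n(b))^{-1}=\omega(n(-b))$.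

**Step 2: $\gamma=w$, up to a constant.** Since $\Lambda$ is dense in $\Lambda\otimes\mathbb Q_\ell$, every $\varphi$ is a linear combination of functions $1_{y+M_\ell}$ with $y\in\Lambda$ and $M_\ell$ a $\mathbb Z_\ell$-lattice. Take $\varphi=1_{y+M_\ell}$ and $M=\Lambda\cap M_\ell$, so $\theta_\varphi=\sum_{x\in y+M}e(q(x)z)$. Poisson summation, with the factor $(z/i)^2=-z^2$, gives
$$(\theta_\varphi|w)(z)=z^{-2}\theta_\varphi(-1/z)=-\det(M)^{-1/2}\sum_{x\in M^\#}e(B(x,y))e(q(x)z).$$
As $\Lambda$ is self-dual, $M^\#=\Lambda\cap M_\ell^\#$, and $\det M$ is a unit of $\mathbb Z[1/\ell]$; being positive, it is a power of $\ell$. The self-dual measure satisfies $\mathrm{vol}(M_\ell)\,\mathrm{vol}(M_\ell^\#)=1$, so $\mathrm{vol}(M_\ell)=|\det M|_\ell^{1/2}=\det(M)^{-1/2}$. Therefore, for $x\in\Lambda$,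
$$\hat\varphi(x)=\mathrm{vol}(M_\ell)\,\psi(B(x,y))\,1_{M_\ell^\#}(x)=\det(M)^{-1/2}e(-B(x,y))1_{M_\ell^\#}(x).$$
By Fourier inversion $\omega(w)^{-1}\varphi(x)=\gamma_U^{-1}\hat\varphi(-x)$. Comparing, $\theta_\varphi|w=c\,\theta_{\omega(w)^{-1}\varphi}$ with $c=-\gamma_U$, independent of $\varphi$.

**Step 3: the constant is $1$.** The $n(b)$ and $w$ generate $\Gamma$, since $n^-(c)=w^{-1}n(-c)w$. So for each $\gamma\in\Gamma$ there is $c(\gamma)\in\mathbb C^\times$ with $\theta_\varphi|\gamma=c(\gamma)\theta_{\omega(\gamma)^{-1}\varphi}$ for all $\varphi$. It is unique, because some theta function is nonzero and $\omega(\gamma)$ is bijective. From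
$$\theta_\varphi|\gamma_1|\gamma_2=c(\gamma_1)c(\gamma_2)\,\theta_{\omega(\gamma_2)^{-1}\omega(\gamma_1)^{-1}\varphi}=c(\gamma_1)c(\gamma_2)\,\theta_{\omega(\gamma_1\gamma_2)^{-1}\varphi}$$
we see that $c$ is a homomorphism. It is trivial on all $n(b)$ by Step 1, hence on all conjugates $w^{-1}n(b)w$. These together generate $\Gamma$, so $c=1$. $\square$

## Exponents modulo $\ell$ at the two ends of the modular curve

Fix a prime $p$ with $\left(\frac p\ell\right)=-1$. Let $E=\mathbb Q_\ell(\sqrt\ell)$ with norm $N_E(x+y\sqrt\ell)=x^2-\ell y^2$, and let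
$$\mathcal V=\mathbb Q_\ell^4,\qquad q(t,s,y,z)=p(t^2-\ell s^2)+yz,\qquad\text{i.e. }\mathcal V=pN_E\perp H .$$
We shall prove in Lemma 9 that every form allowed in Theorem A has $\mathcal V$ as its space at $\ell$. On $E$, the form $pN_E$ is restricted: its unit values are $\equiv px^2\bmod\ell$, hence nonresidues.

This suggests an obstruction. Suppose that all exponents $\nu$ in $g$ are nonresidues modulo $\ell$. By (1), a nonzero coefficient of $T(p)g$ at $\nu$ requires $a(p\nu)\ne0$ or $a(\nu/p)\neq0$, and in both cases $\nu$ is a residue, as $\left(\frac p\ell\right)=-1$. So $T(p)$ flips the quadratic character of the exponents. (The classes themselves are not simply divided by $p$: the first term of (1) turns the class $\alpha$ into $\alpha/p$, the second into $p\alpha$, and these differ since $p\not\equiv\pm1$.) Perhaps a combination of theta series on $\mathcal V$ whose exponents are all residues must vanish?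

This fails, because of the plane $H$. Take a residue $\alpha$ and the test function
$$f=\text{indicator function of }\{t\in\ell\mathbb Z_\ell,\ s\in\mathbb Z_\ell,\ y\in1+\ell\mathbb Z_\ell,\ z\in\alpha+\ell\mathbb Z_\ell\}.\tag{2}$$
It is nonzero, and $q\equiv\alpha\bmod\ell$ on its support. The way past this point is to control two things at once: exponents modulo $\ell$ at the cusp $\infty$, that is, the values of $q$ on the support of $\varphi$, and leading digits of exponents at the cusp $0$, that is, the values of $q$ on the support of $\hat\varphi$. For level $\ell^{2k+3}$ the latter have denominators up to $\ell^{2k+3}$. The function $f$ does not pass this second test: $\hat f$ is supported where $t',s',y',z'\in\ell^{-1}\mathbb Z_\ell$, so $q\in\ell^{-2}\mathbb Z_\ell$ there, and valuation $-2k-3\le-3$ is not reached.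

**Definition 7 (the group $J$ and types).** Fix $k\ge0$. For $\alpha,\beta\in\mathbb Z_\ell^\times$ put
$$J=\Big\{\begin{pmatrix}a&b\\c&d\end{pmatrix}\in SL_2(\mathbb Q_\ell):a,d\in1+\ell^{k+1}\mathbb Z_\ell,\ b\in\ell^{-1}\mathbb Z_\ell,\ c\in\ell^{2k+2}\mathbb Z_\ell\Big\},\qquad\Psi_{\alpha,\beta}=\psi(\alpha b+\beta\ell^{-2k-3}c),$$
$$\mathcal S[\alpha,\beta]=\{\varphi\in\mathcal S(\mathcal V):\omega(g)\varphi=\Psi_{\alpha,\beta}(g)\varphi\ \text{ for all }g\in J\},\qquad\omega=\omega_{\mathcal V}.$$

We check that this makes sense. In a product, $bc'\in\ell^{2k+1}\mathbb Z_\ell\subset\ell^{k+1}\mathbb Z_\ell$, so the diagonal entries stay in $1+\ell^{k+1}\mathbb Z_\ell$. Next, $b''=ab'+bd'\equiv b+b'\bmod\ell^k\mathbb Z_\ell$ and $c''=ca'+dc'\equiv c+c'\bmod\ell^{3k+3}\mathbb Z_\ell$. The inverse has entries $d,-b,-c,a$. So $J$ is a compact open subgroup and $\Psi_{\alpha,\beta}$ is a character of it, since $\psi$ is trivial on $\mathbb Z_\ell$ and $3k+3\ge2k+3$. Only the classes of $\alpha,\beta$ modulo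 $\ell$ matter. Finally
$$\begin{pmatrix}a&b\\c&d\end{pmatrix}=n^-(c/a)\,m(a)\,n(b/a),$$
so $J$ is generated by $n(b)$ with $b\in\ell^{-1}\mathbb Z_\ell$, $m(a)$ with $a\in1+\ell^{k+1}\mathbb Z_\ell$, and $n^-(c)$ with $c\in\ell^{2k+2}\mathbb Z_\ell$.

The condition for all these $n(b)$ says $\psi(b(q(x)-\alpha))=1$ on $\mathrm{supp}\,\varphi$. Since $n^-(c)=w^{-1}n(-c)w$, the condition for all these $n^-(c)$ says $\psi(-cq(x))=\psi(\beta\ell^{-2k-3}c)$ on $\mathrm{supp}\,\hat\varphi$. So together these two conditions are equivalent to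
$$\mathrm{supp}\,\varphi\subset\{q\in\alpha+\ell\mathbb Z_\ell\},\qquad\mathrm{supp}\,\hat\varphi\subset\{q\in-\beta\ell^{-2k-3}+\ell^{-2k-2}\mathbb Z_\ell\}.\tag{3}$$

*Example.* The function $f$ in (2) satisfies the first half of (3) and not the second. A nonzero element of $\mathcal S[\alpha,\beta]$ for suitable nonresidues $\alpha,\beta$ is given in Lemma 7.

## There is nothing of residue type: $\mathcal S[\alpha,\beta]=0$

The aim of this section is to show that, for residues $\alpha,\beta$, the two halves of (3) exclude each other. The plan is to trade $H$ for a variable $v\in\mathbb Q_\ell^2$ on which $SL_2$ acts linearly, so that for each $v$ only the restrictive form $pN_E$ is left. A larger group than $J$ is needed to move $v$ around. Let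
$$I=\Big\{\begin{pmatrix}a&b\\c&d\end{pmatrix}\in SL_2(\mathbb Q_\ell):a,d\in\mathbb Z_\ell^\times,\ b\in\ell^{-k-1}\mathbb Z_\ell,\ c\in\ell^{k+2}\mathbb Z_\ell\Big\}.$$
This is a group, since $bc'\in\ell\mathbb Z_\ell$.

**Lemma 3.** (a) If $\kappa=\begin{pmatrix}a&b\\c&d\end{pmatrix}\in I$, then $\omega(\kappa)\mathcal S[\alpha,\beta]\subset\mathcal S[\alpha d^2,\beta a^2]$. (b) Every nonzero row vector $v\in\mathbb Q_\ell^2$ has the form $(0,\tau)\kappa$ or $(\tau,0)\kappa$ with $\tau\in\mathbb Q_\ell^\times$, $\kappa\in I$.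

*Proof.* (a) Let $g=1+X\in J$ with $X=\begin{pmatrix}x&y\\z&u\end{pmatrix}$, so $x,u\in\ell^{k+1}\mathbb Z_\ell$, $y\in\ell^{-1}\mathbb Z_\ell$, $z\in\ell^{2k+2}\mathbb Z_\ell$. Multiplying out $\kappa^{-1}X\kappa$ with $\kappa^{-1}=\begin{pmatrix}d&-b\\-c&a\end{pmatrix}$, its entries are

* upper left: $adx-abz+cdy-bcu\in\ell^{k+1}\mathbb Z_\ell$, as $abz$ and $cdy$ lie in $\ell^{k+1}\mathbb Z_\ell$ and $bc\in\ell\mathbb Z_\ell$;
* lower right: $-bcx+abz-cdy+adu\in\ell^{k+1}\mathbb Z_\ell$, for the same reasons;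
* upper right: $d^2y+bd(x-u)-b^2z\in d^2y+\mathbb Z_\ell$, as $b(x-u)\in\ell^{-k-1+k+1}\mathbb Z_\ell$ and $b^2z\in\ell^{-2k-2+2k+2}\mathbb Z_\ell$;
* lower left: $a^2z+ac(u-x)-c^2y\in a^2z+\ell^{2k+3}\mathbb Z_\ell$, as $c(u-x)\in\ell^{k+2+k+1}\mathbb Z_\ell$ and $c^2y\in\ell^{2k+4-1}\mathbb Z_\ell$.

So $\kappa^{-1}g\kappa\in J$ and $\Psi_{\alpha,\beta}(\kappa^{-1}g\kappa)=\Psi_{\alpha d^2,\beta a^2}(g)$. For $\varphi\in\mathcal S[\alpha,\beta]$ this gives $\omega(g)\omega(\kappa)\varphi=\omega(\kappa)\omega(\kappa^{-1}g\kappa)\varphi=\Psi_{\alpha d^2,\beta a^2}(g)\,\omega(\kappa)\varphi$.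

(b) Let $v=(y,u)$. If $u\ne0$ and $y/u\in\ell^{k+2}\mathbb Z_\ell$, then $v=(0,u)n^-(y/u)$. Otherwise $y\ne0$ and $u/y\in\ell^{-k-1}\mathbb Z_\ell$, and $v=(y,0)n(u/y)$. $\square$

Note that the passage from $(\alpha,\beta)$ to $(\alpha d^2,\beta a^2)$ preserves quadratic characters.

**Lemma 4 (mixed model).** Write $\varphi\in\mathcal S(\mathcal V)$ as $\varphi(\epsilon;y,z)$ with $\epsilon=t+s\sqrt\ell\in E$, and put
$$\Phi(y,u)(\epsilon)=\int_{\mathbb Q_\ell}\varphi(\epsilon;y,z)\psi(zu)\,dz .$$
This identifies $\mathcal S(\mathcal V)$ with the locally constant, compactly supported functions $\Phi:\mathbb Q_\ell^2\to\mathcal S(E)$, and the action becomes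
$$(\omega(g)\Phi)(v)=\rho(g)\,\Phi(vg),\qquad\rho=\omega_{(E,\,pN_E)}.\tag{4}$$

*Proof.* The first claim holds because the Fourier transform in $z$ is bijective on test functions. The right side of (4) defines a representation $R$: $(R(g_1)R(g_2)\Phi)(v)=\rho(g_1)\rho(g_2)\Phi(vg_1g_2)$. We compare $\omega$ and $R$ on generators.

For $g=n(b)$, $\omega(g)$ multiplies $\varphi$ by $\psi(b\,pN_E(\epsilon))\psi(byz)$. The first factor is $\rho(n(b))$. The second turns $\Phi(y,u)$ into $\Phi(y,u+by)$, and $(y,u+by)=(y,u)n(b)$. So $\omega(n(b))=R(n(b))$.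

For $g=w$, the Fourier transform on $\mathcal V$ is that on $E$ composed with that on $H$, whose kernel is $\psi(yz'+zy')$. The latter turns $\Phi(y,u)$ into
$$\int\psi(zu)\int\psi(zy')\Big(\int\varphi(\epsilon;y',z')\psi(yz')\,dz'\Big)dy'\,dz=\int\psi(zu)\int\psi(zy')\Phi(y',y)\,dy'\,dz=\Phi(-u,y)$$
by Fourier inversion, and $(-u,y)=(y,u)w$. So $\omega(w)$ and $R(w)$ agree up to a nonzero scalar.

The $n(b)$ and $w$ generate $SL_2(\mathbb Q_\ell)$. Hence $\omega(g)=c(g)R(g)$ for all $g$ with a homomorphism $c:SL_2(\mathbb Q_\ell)\to\mathbb C^\times$. This group is perfect, because $m(a)n(b)m(a)^{-1}n(b)^{-1}=n((a^2-1)b)$ shows that all $n(b)$, and likewise all $n^-(c)$, are commutators. So $c=1$. $\square$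

**Lemma 5 (vanishing).** If $\alpha,\beta$ are residues, then $\mathcal S[\alpha,\beta]=0$.

*Proof.* Let $\Phi\in\mathcal S[\alpha,\beta]$ with $\alpha,\beta$ residues, in the model of Lemma 4. We show $\Phi(v)=0$ for each $v$.

**Step 1: $v=(0,\tau)$ or $v=0$, using $\alpha$.** All $n(b)$ with $b\in\ell^{-1}\mathbb Z_\ell$ fix $v$. So (4) gives $\psi(b\,pN_E(\epsilon))\Phi(v)(\epsilon)=\psi(b\alpha)\Phi(v)(\epsilon)$, and $\Phi(v)$ is supported on $pN_E(\epsilon)\in\alpha+\ell\mathbb Z_\ell$. There $N_E(\epsilon)=x^2-\ell y^2$ is a unit. Since $x^2$ has even and $\ell y^2$ odd valuation, $x$ is a unit, $y\in\mathbb Z_\ell$, and $N_E(\epsilon)\equiv x^2\bmod\ell$. So $pN_E(\epsilon)$ is a nonresidue, while $\alpha$ is a residue. The support is empty.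

**Step 2: $v=(\tau,0)$, using $\beta$.** All $n^-(c)$ with $c\in\ell^{2k+2}\mathbb Z_\ell$ fix $v$, so $\rho(n^-(c))\Phi(v)=\psi(\beta\ell^{-2k-3}c)\Phi(v)$. As in (3), the Fourier transform of $\Phi(v)$ on $(E,pN_E)$ is supported on $pN_E(\xi)\in-\beta\ell^{-2k-3}(1+\ell\mathbb Z_\ell)$. Write $N_E(\xi)=x^2-\ell y^2$. Its valuation is odd, so it is that of $\ell y^2$, and $N_E(\xi)\in-\ell y^2(1+\ell\mathbb Z_\ell)$. Hence $\ell^{k+2}y$ is a unit and $\beta\equiv p(\ell^{k+2}y)^2\bmod\ell$ is a nonresidue, a contradiction. So $\Phi(v)=0$.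

**Step 3: general $v$.** By Lemma 3(b), $v=v_0\kappa$ with $\kappa\in I$ and $v_0=(0,\tau)$ or $(\tau,0)$. By Lemma 3(a), $\omega(\kappa)\Phi$ lies in some $\mathcal S[\alpha',\beta']$ with $\alpha',\beta'$ residues. Steps 1 and 2 apply to it: $0=(\omega(\kappa)\Phi)(v_0)=\rho(\kappa)\Phi(v_0\kappa)=\rho(\kappa)\Phi(v)$. As $\rho(\kappa)$ is invertible, $\Phi(v)=0$. $\square$

## Cusp forms of nonresidue type

**Lemma 6 (cuspidality).** Let $\Lambda$ be as in Definition 6 with $\Lambda\otimes\mathbb Q_\ell\cong\mathcal V$, and let $\varphi\in\mathcal S[\alpha,\beta]$ for any units $\alpha,\beta$. Then $\theta^\Lambda_\varphi$ vanishes at all cusps.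

*Proof.* For $\gamma_0\in SL_2(\mathbb Z)$, Lemma 2 gives $\theta_\varphi|\gamma_0=\theta_{\omega(\gamma_0)^{-1}\varphi}$. Since $q$ is positive definite, its constant term is $(\omega(\gamma_0)^{-1}\varphi)(0)$. So it suffices that $(\omega(g)\varphi)(0)=0$ for all $g\in SL_2(\mathbb Q_\ell)$. Let $P_0$ be the group of upper triangular matrices. By Lemma 3(b) the bottom row $(0,1)g$ equals $(0,\tau)\kappa$ or $(\tau,0)\kappa=(0,-\tau)w\kappa$ with $\kappa\in I$. So $g\in P_0\kappa$ or $g\in P_0w\kappa$. Elements of $P_0$ are products of some $m(a)$ and $n(b)$, and they multiply the value at $0$ by a nonzero scalar. So we need that $\varphi'=\omega(\kappa)\varphi$ and $\hat\varphi'$ vanish at $0$. By Lemma 3(a), $\varphi'\in\mathcal S[\alpha',\beta']$ for some units $\alpha',\beta'$, and (3) excludes the value $q(0)=0$ on both supports. $\square$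

**Lemma 7.** Let
$$L_\ell=\{(t,s,y,z):t,y\in\mathbb Z_\ell,\ s\in\ell^k\mathbb Z_\ell,\ z\in\ell^{2k+1}\mathbb Z_\ell\}$$
and, for $\tau\in\mathbb F_\ell^\times$ and $\zeta=e(1/\ell)$, let $\varphi_\tau(x)=1_{L_\ell}(x)\,[t\equiv\tau\bmod\ell]\,\zeta^{\tau^{-1}\ell^{-k}s}$, where $[\cdot]$ is $1$ if the condition holds and $0$ if not. Then $\varphi_\tau\in\mathcal S[p\tau^2,(4p\tau^2)^{-1}]$.

*Proof.* We check the three kinds of generators of $J$; for $n(b)$ and $n^-(c)$ this means checking (3).

**Step 1: $n(b)$.** On $\mathrm{supp}\,\varphi_\tau$ we have $q=pt^2-p\ell s^2+yz\in p\tau^2+\ell\mathbb Z_\ell$.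

**Step 2: $m(a)$.** Let $a\in1+\ell^{k+1}\mathbb Z_\ell$. Then $a$ is a square, so $\chi_{\mathcal V}(a)=1$. Multiplication by $a$ preserves $L_\ell$ and does not change $t$ or $\ell^{-k}s$ modulo $\ell$. So $\omega(m(a))\varphi_\tau(x)=\varphi_\tau(ax)=\varphi_\tau(x)$.

**Step 3: $n^-(c)$.** We have $B(x,x')=2ptt'-2p\ell ss'+yz'+zy'$. Suppose $\hat\varphi_\tau(x')\ne0$. The integrals over $t\in\tau+\ell\mathbb Z_\ell$, $y\in\mathbb Z_\ell$ and $z\in\ell^{2k+1}\mathbb Z_\ell$ are nonzero only if $t'\in\ell^{-1}\mathbb Z_\ell$, $z'\in\mathbb Z_\ell$ and $y'\in\ell^{-2k-1}\mathbb Z_\ell$. On $\ell^k\mathbb Z_\ell$ we have $\zeta^{\tau^{-1}\ell^{-k}s}=\psi(-\tau^{-1}\ell^{-k-1}s)$. So the integral over $s\in\ell^k\mathbb Z_\ell$ is nonzero only if $\tau^{-1}\ell^{-k-1}+2p\ell s'\in\ell^{-k}\mathbb Z_\ell$, i.e. $s'\in-(2p\tau)^{-1}\ell^{-k-2}(1+\ell\mathbb Z_\ell)$. Then $p\ell s'^2\in(4p\tau^2)^{-1}\ell^{-2k-3}(1+\ell\mathbb Z_\ell)$, while $pt'^2\in\ell^{-2}\mathbb Z_\ell$ and $y'z'\in\ell^{-2k-1}\mathbb Z_\ell$.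 Hence
$$q(x')=pt'^2-p\ell s'^2+y'z'\in-(4p\tau^2)^{-1}\ell^{-2k-3}+\ell^{-2k-2}\mathbb Z_\ell .\qquad\square$$

Both entries of the type of $\varphi_\tau$ are nonresidues, since $p$ is one. This is the opposite of Lemma 5.

**Lemma 8 (the lattices $L_j$ and the form $g$).** Let $\Lambda$ be as in Definition 6, with a fixed isometry $\Lambda\otimes\mathbb Q_\ell=\mathcal V$. For $j\in\mathbb Z/\ell$ put
$$L_j=\{x\in\Lambda:\ x\in L_\ell,\ \ell^{-k}s\equiv jt\bmod\ell\},\qquad q_j=q|_{L_j},\qquad g=\sum_j\zeta^j\theta_{q_j}.$$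
Then $q_j$ is a positive definite integral form of exact level $N=\ell^{2k+3}$ with $D_{q_j}=\ell^{6k+5}$ and character $\chi(d)=\left(\frac d\ell\right)$. Moreover
$$g=\sum_{\tau\in\mathbb F_\ell^\times}g_\tau,\quad g_\tau=\theta^\Lambda_{\varphi_\tau},\qquad\text{i.e.}\quad g=\sum_{x\in\Lambda\cap L_\ell,\ \ell\nmid t}\zeta^{\ell^{-k}s/t}\,e(q(x)z),\tag{5}$$
and $g$ is a cusp form, so $g\in S$.

*Proof.* **Step 1: integrality and the local structure.** On $\Lambda\cap L_\ell$ the form $q$ takes values in $\mathbb Z[1/\ell]\cap\mathbb Z_\ell=\mathbb Z$. Let $A_j$ be the Gram matrix of $L_j$. Over $\mathbb Z_{\ell'}$ with $\ell'\ne\ell$ it is even and unimodular, and $A_j^{-1}=A_j^{-1}A_jA_j^{-1}$ shows that $A_j^{-1}$ is even at $2$. Over $\mathbb Z_\ell$ the lattice is the orthogonal sum of the $(y,z)$-part, a hyperbolic plane scaled by $\ell^{2k+1}$, and a binary lattice of index $\ell$ in $\{t\in\mathbb Z_\ell,s\in\ell^k\mathbb Z_\ell\}$. The $B$-determinant of the latter two-dimensional lattice is $(2p)(-2p\ell\cdot\ell^{2k})$,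 so the index $\ell$ sublattice has $B$-determinant $-4p^2\ell^{2k+1}\cdot\ell^2$. It contains the vector $(t,s)=(1,j\ell^k)$, on which $q=p-p\ell^{2k+1}j^2$ is a unit; this vector splits off.

**Step 2: level and discriminant.** So $A_j$ has elementary divisors $1,\ell^{2k+1},\ell^{2k+1},\ell^{2k+3}$ at $\ell$ and is unimodular elsewhere. Hence the exact level is $\ell^{2k+3}$. As $\det A_j>0$, $D_{q_j}=\det A_j=\ell^{6k+5}$. Since $\ell\equiv1\bmod4$, reciprocity gives $\chi(d)=\left(\frac\ell d\right)=\left(\frac d\ell\right)$ for $d>0$ prime to $N$.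

**Step 3: the expansion (5).** Let $x\in\Lambda\cap L_\ell$. If $\ell\nmid t$, then $x$ lies in exactly one $L_j$, namely $j=\ell^{-k}s/t$. If $\ell\mid t$, the condition reads $\ell^{-k}s\equiv0$ for every $j$, so $x$ lies in all or none of the $L_j$, and $\sum_j\zeta^j=0$. This gives (5); sorting by $t\equiv\tau$ yields the functions $\varphi_\tau$.

**Step 4: cuspidality.** By Lemmas 6 and 7 each $g_\tau$ vanishes at all cusps. So $g\in M_2(\Gamma_0(N),\chi)$ is a cusp form in $V$. $\square$

## $T(p')g$ has residue type, so it is $0$ or outside the span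

First we identify the space at $\ell$ of every competing form.

**Lemma 9.** Let $\Lambda$ be as in Lemma 8. Let $q'$ be a positive definite form of rank $4$, of level a power of $\ell$, with $D_{q'}\in\ell(\mathbb Q^\times)^2$, on a lattice $L'$. Then $L'\otimes\mathbb Q_\ell\cong\mathcal V$.

*Proof.* **Step 1: the primes $\ell'\ne\ell$.** Since the level is a power of $\ell$, $L'\otimes\mathbb Z_{\ell'}$ has integral $q'$ and perfect $B$. By Lemma 1 it is $H\perp P$, where $P$ represents a unit $u$. The discriminant of the whole space is $\ell$ and that of $H$ is $-1$, so $P\otimes\mathbb Q_{\ell'}$ has discriminant $-\ell$, and $P\otimes\mathbb Q_{\ell'}\cong\langle u,-u\ell\rangle=u\mathcal N$. Here $\mathcal N$ is the norm form of $\mathbb Q_{\ell'}(\sqrt\ell)$ and $\langle a,b\rangle$ denotes $ax^2+by^2$. This algebra is split or unramified (for $\ell'=2$ because $\ell\equiv1\bmod4$), so the unit $u$ is a norm and $u\mathcal N\cong\mathcal N$. Hence $L'\otimes\mathbb Q_{\ell'}\cong H\perp\mathcal N$.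

**Step 2: comparison.** The same argument applies to $\Lambda\otimes\mathbb Q$, which contains the lattice $L_0$ of level $\ell^{2k+3}$ and discriminant $\ell^{6k+5}$. So $L'\otimes\mathbb Q$ and $\Lambda\otimes\mathbb Q$ are isometric at all $\ell'\ne\ell$; they are both positive definite and have the same discriminant. By the product formula for Hasse invariants they have the same Hasse invariant at $\ell$. Over $\mathbb Q_\ell$, rank, discriminant and Hasse invariant determine the space. So $L'\otimes\mathbb Q_\ell\cong\Lambda\otimes\mathbb Q_\ell=\mathcal V$. $\square$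

**Proposition 10.** Let $\Lambda$ and $g$ be as in Lemma 8, and let $p'$ be a prime with $\chi(p')=-1$. If $T(p')g\ne0$, then $T(p')g$ is not in the span of the $\theta_{q'}$ for all positive definite $q'$ of rank $4$, of level any power of $\ell$, with $D_{q'}\in\ell(\mathbb Q^\times)^2$. In particular $T(p')g\notin V$.

*Proof.* Put $h=T(p')g$, $\mathsf D=\begin{pmatrix}1&0\\0&p'\end{pmatrix}$ and $K=2k+4$. Note $p'\ne\ell$.

**Step 1: Hecke representatives that are all close to $\mathsf D$ at $\ell$.** We want $h=\sum_\delta g|\delta$ with every $\delta\equiv\mathsf D\bmod\ell^K$, so that conjugation by $\delta$ acts on $J$ in the same way for all $\delta$. Start from (1) for $p'$. Choose the representatives $i\bmod p'$ divisible by $\ell^K$; then $\begin{pmatrix}1&i\\0&p'\end{pmatrix}\equiv\mathsf D$. For the last term choose $\kappa\in SL_2(\mathbb Z)$ with $\kappa\equiv\mathrm{diag}(p'^{-1},p')\bmod\ell^K$. Then $\kappa\in\Gamma_0(N)$ and $g|\kappa=\chi(p')g$, since $\chi$ is a character modulo $\ell$. So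 $\chi(p')\,g|\mathrm{diag}(p',1)=g|\kappa\,\mathrm{diag}(p',1)$, and $\kappa\,\mathrm{diag}(p',1)\equiv\mathsf D\bmod\ell^K$.

The resulting $p'+1$ matrices $\delta$ represent $\Gamma\backslash\{\delta\in M_2(\mathbb Z[1/\ell]):\det\delta=p'\}$. Indeed, two such matrices are in the same coset exactly when their rows span the same submodule of $\mathbb Z[1/\ell]^2$. This submodule has index $p'$, and such submodules correspond to the $p'+1$ lines in $\mathbb F_{p'}^2$. Ours give the lines spanned by $(1,i)$ and by $(0,1)$ (left multiplication by $\kappa$ does not change a row module), hence each line once.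

Put $h_\tau=\sum_\delta g_\tau|\delta$, so $h=\sum_\tau h_\tau$. The single $g_\tau$ need not be modular for $\Gamma_0(N)$, so $h_\tau$ is not given by the coefficient formula in (1); only the sum over $\tau$ is.

**Step 2: the type of $h_\tau$.** Let $\gamma=\begin{pmatrix}a&b\\c&d\end{pmatrix}\in\Gamma\cap J$. Right multiplication by $\gamma$ permutes the cosets, so $\delta\gamma=\gamma_\delta\delta'$ with $\gamma_\delta\in\Gamma$ and $\delta\mapsto\delta'$ a permutation. Thus $h_\tau|\gamma=\sum_\delta g_\tau|\gamma_\delta|\delta'$. Since $\delta,\delta'\in\mathsf D+\ell^KM_2(\mathbb Z_\ell)$, $\mathsf D\in GL_2(\mathbb Z_\ell)$ and $\gamma\in\ell^{-1}M_2(\mathbb Z_\ell)$,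
$$\gamma_\delta=\delta\gamma\delta'^{-1}\in\mathsf D\gamma\mathsf D^{-1}+\ell^{2k+3}M_2(\mathbb Z_\ell),\qquad\mathsf D\gamma\mathsf D^{-1}=\begin{pmatrix}a&b/p'\\p'c&d\end{pmatrix}.$$
So $\gamma_\delta\in J$. A change of the upper right entry by an element of $\mathbb Z_\ell$ and of the lower left entry by an element of $\ell^{2k+3}\mathbb Z_\ell$ does not affect $\Psi_{\alpha,\beta}$. Hence $\Psi_{\alpha,\beta}(\gamma_\delta)=\psi(\alpha b/p'+\beta p'\ell^{-2k-3}c)=\Psi_{\alpha/p',\,\beta p'}(\gamma)$. By Lemmas 2 and 7, $g_\tau|\gamma_\delta=\Psi_{p\tau^2,(4p\tau^2)^{-1}}(\gamma_\delta)^{-1}g_\tau$, and so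
$$h_\tau|\gamma=\Psi'_\tau(\gamma)^{-1}h_\tau,\qquad\Psi'_\tau=\Psi_{\alpha_\tau,\beta_\tau},\quad\alpha_\tau=\frac p{p'}\tau^2,\quad\beta_\tau=\frac{p'}{4p\tau^2}.\tag{6}$$
As $p$ and $p'$ are both nonresidues, $\alpha_\tau$ and $\beta_\tau$ are residues.

**Step 3: the competing theta series in the same language.** Suppose $h=\sum_ic_i\theta_{q_i'}$ is a finite combination of theta series of the allowed forms, on lattices $L_i'$. Put $\Lambda_i=L_i'[1/\ell]$, which is as in Definition 6. By Lemma 9 we may identify $\Lambda_i\otimes\mathbb Q_\ell$ with $\mathcal V$, and $\theta_{q_i'}=\theta^{\Lambda_i}_{\varphi_i}$ with $\varphi_i\in\mathcal S(\mathcal V)$ the indicator function of $L_i'\otimes\mathbb Z_\ell$.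

**Step 4: project onto the types of $h$.** The projection must be written with elements of $\Gamma$, since only these act on functions of $z$. By smoothness and compactness of $J$ there is an open normal subgroup $J'\subset J$ that fixes all $\varphi_i$ and lies in the kernels of all $\Psi'_\tau$. As $\Gamma$ is dense and $J$ open, we can choose $\gamma_1,\dots,\gamma_M\in\Gamma\cap J$ representing $J/J'$. For $\Psi'\in\{\Psi'_\tau\}$ put
$$\mathcal P_{\Psi'}f=\frac1M\sum_\nu\Psi'(\gamma_\nu)\,f|\gamma_\nu .$$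
By (6) and orthogonality of characters of $J/J'$, $\mathcal P_{\Psi'}h_\tau=h_\tau$ if $\Psi'_\tau=\Psi'$, and $0$ otherwise. So $h=\sum_{\Psi'}\mathcal P_{\Psi'}h$, the sum over the distinct characters among the $\Psi'_\tau$.

**Step 5: every projection is zero.** By Lemma 2,
$$\mathcal P_{\Psi'}\theta^{\Lambda_i}_{\varphi_i}=\theta^{\Lambda_i}_{\tilde\varphi_i},\qquad\tilde\varphi_i=\frac1M\sum_\nu\Psi'(\gamma_\nu)\,\omega(\gamma_\nu)^{-1}\varphi_i .$$
For $j'\in J'$ we have $\omega(j'g)^{-1}\varphi_i=\omega(g)^{-1}\omega(j')^{-1}\varphi_i=\omega(g)^{-1}\varphi_i$. So $g\mapsto\Psi'(g)\omega(g)^{-1}\varphi_i$ is a function on $J'\backslash J=J/J'$, and $\tilde\varphi_i$ is its average over this finite group. For $g_0\in J$, $\omega(g_0)\omega(g)^{-1}=\omega(gg_0^{-1})^{-1}$; substituting $g\mapsto gg_0$ in the average gives $\omega(g_0)\tilde\varphi_i=\Psi'(g_0)\tilde\varphi_i$. Thus $\tilde\varphi_i\in\mathcal S[\alpha_\tau,\beta_\tau]$ for a suitable $\tau$, and this space is $0$ by Lemma 5. So $\mathcal P_{\Psi'}h=0$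 for all $\Psi'$, and $h=0$.

Hence, if $h\ne0$, no such combination exists. The forms defining $V$ have level $N=\ell^{2k+3}$ and $D_{q'}\in\ell(\mathbb Q^\times)^2$, so $h\notin V$. $\square$

What remains, in both theorems, is to produce a lattice $\Lambda$ with $\Lambda\otimes\mathbb Q_\ell\cong\mathcal V$ for which $T(p)g\ne0$. By (1) the coefficient of $T(p)g$ at $e(z)$ is $a_g(p)$, the coefficient of $g$ at $e(pz)$, because $a_g(1/p)=0$. So we want $a_g(p)\ne0$.

## Proof of Theorem A: a lattice with a prescribed vector of norm $p$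

Let $\ell,p,k$ be as in Theorem A.

**Step 1: the rational space.** We want a positive definite rational space that is $\mathcal V$ at $\ell$. Let $W=\langle1,-\ell\rangle\perp H$ over $\mathbb Q$, of signature $(2,2)$ and discriminant $\ell$. We look for $V_{\mathbb Q}$ positive definite of rank $4$ and discriminant $\ell$ with $V_v\cong W_v$ for $v\ne\ell,\infty$ and $V_\ell\cong\mathcal V$. At $\infty$ the Hasse invariant of a positive definite form is $+1$, that of $W$ is $(-1,-1)_\infty=-1$. At $\ell$, $\mathcal V=pN_E\perp H$ and $W_\ell=N_E\perp H$ have the same discriminant. If they were isometric, Witt cancellation would give $pN_E\cong N_E$, so $p$ would be a norm from $E$; but the Hilbert symbol is $(p,\ell)_\ell=\left(\frac p\ell\right)=-1$. So they are not isometric, and their Hasse invariants differ. Compared with $W$, exactly two local Hasse invariants change sign, the product formula holds, and $V_{\mathbb Q}$ exists (Serre, *A Course in Arithmetic*, IV.3.3, Prop. 7).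

**Step 2: a vector $x_0$ with $q(x_0)=p$.** The number $p$ is represented at $\infty$, at $\ell$ by $pN_E$ (take $N_E(1)=1$), and at every other $v$ since $V_v\supset H$. By Hasse–Minkowski there is $x_0\in V_{\mathbb Q}$ with $q(x_0)=p$.

**Step 3: the lattice away from $\ell$, containing $x_0$.** Let $\ell'\ne\ell$ and let $\mathcal O$ be the ring of integers of $\mathbb Q(\sqrt\ell)$. This field has discriminant $\ell$, so $(\mathcal O\otimes\mathbb Z_{\ell'},\text{norm})\perp(\mathbb Z_{\ell'}^2,yz)$ is a lattice in $W_{\ell'}$ with integral $q$ and perfect $B$. It contains the vector $(y,z)=(1,p)$ of norm $p$. Map it by an isometry $W_{\ell'}\cong V_{\ell'}$; by Witt's theorem we can compose with an isometry of $V_{\ell'}$ that moves the image of this vector to $x_0$. So there is a lattice $M_{\ell'}\subset V_{\ell'}$ with integral $q$, perfect $B$ and $x_0\in M_{\ell'}$. At almost all $\ell'$ take instead the completion of a fixed global lattice containing $x_0$, which has integral $q$ and perfect $B$ for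 almost all $\ell'$. Then
$$\Lambda=\{x\in V_{\mathbb Q}:x\in M_{\ell'}\text{ for all }\ell'\ne\ell\}$$
is as in Definition 6, and $x_0\in\Lambda$.

**Step 4: coordinates at $\ell$.** In $\mathcal V$ the vector $(t,s,y,z)=(1,0,0,0)$ has norm $p$. By Witt's theorem we identify $V_\ell=\mathcal V$ such that $x_0=(1,0,0,0)$.

Lemma 8 now gives the $q_j$ with the stated level and discriminant, $\chi(p)=\left(\frac p\ell\right)=-1$, and assertion 1. Proposition 10 gives assertion 3.

**Step 5: $a_g(p)=2$.** Here we use $\ell^{2k+1}>4p$. Let $x\in\Lambda\cap L_\ell$ with $q(x)=p$. Since $yz-p\ell s^2\in\ell^{2k+1}\mathbb Z_\ell$, we have $p(t^2-1)\in\ell^{2k+1}\mathbb Z_\ell$, so $t^2\equiv1$ and $t\equiv\eta\bmod\ell^{2k+1}$ with $\eta\in\{\pm1\}$, because $\ell$ is odd and cannot divide both $t-1$ and $t+1$. Then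
$$q(x-\eta x_0)=p(t-\eta)^2-p\ell s^2+yz\in\ell^{2k+1}\mathbb Z_\ell .$$
As $x-\eta x_0\in\Lambda\cap L_\ell$, this number is an integer, hence divisible by $\ell^{2k+1}$. The triangle inequality for $\sqrt q$ gives $0\le q(x-\eta x_0)\le(\sqrt p+\sqrt p)^2=4p<\ell^{2k+1}$. So it is $0$ and $x=\eta x_0$. In (5) both $x_0$ and $-x_0$ have $s=0$ and weight $1$. Hence $a_g(p)=2$, so $T(p)g\ne0$, which is assertion 2.

By assertions 2 and 3 with $p'=p$, $g\in S$ but $T(p)g\notin V$. Theorem A is proved. $\blacksquare$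

For given $\ell$ and $p$, the inequality $\ell^{2k+1}>4p$ fails for only finitely many $k$. This is the "in particular" statement after Theorem B.

## Proof of Theorem B: sublattices of $A_4$ and level $125$

Let $\ell=5$, $p=2$, $k=0$; indeed $\left(\frac25\right)=-1$. Take $\Lambda=A_4[1/5]$ and
$$x_0=(-1,-1,1,1,0),\qquad r=(1,1,1,1,-4),\qquad e=(1,-1,2,-2,0)$$
in $A_4$. They satisfy $q(x_0)=2$, $q(r)=10$, $q(e)=5$ and are mutually orthogonal.

**Step 1: $A_4\otimes\mathbb Q_5$ is $\mathcal V$, explicitly.** Over $\mathbb Z_5$, $B(x_0,x_0)=4$ is a unit, so $\mathbb Z_5x_0$ splits off. For $x\in A_4\otimes\mathbb Z_5$ we have $B(r,x)=(x_1+x_2+x_3+x_4)-4x_5=-5x_5\in5\mathbb Z_5$, and $B(r,r)=20$. So $\mathbb Z_5r$ splits off too, and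
$$A_4\otimes\mathbb Z_5=\mathbb Z_5x_0\perp\mathbb Z_5r\perp R,\qquad\det R=\frac5{4\cdot20}=\frac1{16}$$
up to squares of units. Since $-\frac1{16}$ is a square in $\mathbb Z_5$, $R$ is a hyperbolic plane, with a basis $v,v'$ such that $q(v)=q(v')=0$, $B(v,v')=1$. The vector $e$ is orthogonal to $x_0$ and $r$, so $e=av+a'v'\in R$ with $aa'=q(e)=5$. After exchanging $v,v'$ we may assume that $a$ is a unit and $5\mid a'$. Then $\tilde e=av$ and $f=a^{-1}v'$ form a hyperbolic basis, and $\tilde e\equiv e\bmod5$. Let $\iota\in\mathbb Z_5$ with $\iota^2=-1$, $\iota\equiv2\bmod5$, and $r'=\iota r$, so $q(r')=-10$. Writing $x=tx_0+s'r'+y\tilde e+zf$ we get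
$$q(x)=2(t^2-5s'^2)+yz,\qquad A_4\otimes\mathbb Z_5=\{t,s',y,z\in\mathbb Z_5\}.$$
This is $\mathcal V$ for $\ell=5$, $p=2$, with $s'$ in the role of $s$. So Lemma 8 and Proposition 10 apply with $k=0$: the $L_j$ have level $5^3=125$ and $D=5^5$, $g$ is in $S$, and assertion 3 holds.

**Step 2: the lattices $L_j$ by congruences.** We have $z=B(x,\tilde e)\equiv B(x,e)\bmod5$. On $\{z\equiv0\}$, put $s=\iota s'\equiv2s'$; then $x\equiv tx_0+ye+sr\bmod5$. Reading off the fifth coordinate gives $x_5\equiv-4s\equiv s$. Adding the third and fourth gives $x_3+x_4\equiv2t+2s$, so $t\equiv3(x_3+x_4)-x_5$. The condition $s'\equiv jt$ reads $s\equiv2jt$. Since $\Lambda\cap(A_4\otimes\mathbb Z_5)=A_4$,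
$$L_j=\{x\in A_4:\ x_1-x_2+2x_3-2x_4\equiv0,\ \ x_5\equiv2j\,(3(x_3+x_4)-x_5)\pmod5\},$$
of index $25$ in $A_4$ and determinant $5\cdot25^2=5^5$. In (5) a vector with $z\equiv0$, $t\not\equiv0$ has weight $\zeta^{s'/t}=\zeta^{3s/t}$, because $s'\equiv3s$.

**Step 3: the vectors with $q=2$ and $z\equiv0$.** A vector of $A_4$ with $q=2$ has two entries $+1$, two entries $-1$ and one entry $0$. The entries of $e$ modulo $5$ are $1,4,2,3,0$: all distinct, with sum $0$. Let the zero of $x$ be at the position where $e$ has residue $o$. Then $B(x,e)\equiv0$ says that the positions of $+1$ and those of $-1$ have equal residue sums. The two sums add up to $-o=4o$, so both equal $2o$. Hence the two pairs of positions have residues $\{o+1,o-1\}$ and $\{o+2,o-2\}$. So for each $o$ there is one vector up to sign, ten vectors in all: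

| $\pm x$ | $s$ | $t$ | $s/t$ |
|---|---|---|---|
| $(-1,-1,1,1,0)$ | $0$ | $1$ | $0$ |
| $(0,1,-1,1,-1)$ | $-1$ | $1$ | $-1$ |
| $(1,0,1,-1,-1)$ | $-1$ | $1$ | $-1$ |
| $(-1,1,0,-1,1)$ | $1$ | $1$ | $1$ |
| $(1,-1,-1,0,1)$ | $1$ | $1$ | $1$ |

The values of $s=x_5$ and $t=3(x_3+x_4)-x_5$ modulo $5$ are those of the displayed vector; $s/t$ is the same for $-x$. For instance, the fourth row has $t\equiv3\cdot(-1)-1=-4\equiv1$.

**Step 4: the coefficient.** Each row counts twice, so with $\cos\frac{6\pi}5=-\frac{1+\sqrt5}4$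
$$a_g(2)=2\big(1+2\zeta^3+2\zeta^{-3}\big)=2\big(1+4\cos\tfrac{6\pi}5\big)=-2\sqrt5 .$$
This is the coefficient of $T(2)g$ at $e(z)$, so $T(2)g\ne0$, which is assertion 2. As a check on the flip of characters: $g$ has no term at $e(z)$, since a root with entries $1,-1,0,0,0$ would need two equal residues of $e$ to satisfy $B(x,e)\equiv0$. Indeed all exponents of $g$ are $\equiv2t^2\bmod5$, while $T(2)g$ has a term at the residue $1$.

By Proposition 10 with $p'=2$, $T(2)g\notin V$, while $g\in S$. So $T(2)S\not\subseteq S$ in level $125$. $\blacksquare$
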